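
\newtheorem{theorem}{Theorem}
\newtheorem{lemma}{Lemma}[section]
\newtheorem{proposition}[lemma]{Proposition}
\theoremstyle{definition}
\newtheorem{definition}[lemma]{Definition}
\newtheorem{example}[lemma]{Example}
\theoremstyle{remark}
\newtheorem{remark}[lemma]{Remark}

\title{Attractors derived from expanding maps\\ fill the non-wandering set only in dimension three}


\begin{abstract}
Let $f$ be a diffeomorphism of a closed $n$-manifold whose non-wandering set is a finite union of attractors and repellers derived from expanding maps. We show that such an $f$ exists if and only if $n=3$, without any orientability assumption. In the connected case the manifold is a lens space with finite fundamental group, both defining disk bundles are solid tori, and the two expanding maps of the circle have the same absolute degree. The proof rests on a contrast: the complement of the repeller carries a nonzero homology class divisible by all powers of an integer $d\ge2$, whereas the relative homology of a compact piece of that complement is finitely generated.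
\end{abstract}

\section{The question and the answer}

All manifolds are smooth, and disk bundles have connected base. For a diffeomorphism $f$ of a closed manifold, $\Omega(f)$ denotes its non-wandering set.

\subsection*{Attractors derived from expanding maps}
Let $X$ be a connected closed manifold of dimension $p\ge 1$. A smooth map $g:X\to X$ is \emph{expanding} if for some Riemannian metric there are constants $C>0$ and $\lambda>1$ with
\[
|Dg^k(v)|\ge C\lambda^k|v|\qquad\text{for all tangent vectors $v$ and all $k\ge1$.}
\]
Such a map is a covering with at least two sheets (Lemma~\ref{lem:exp}), so it is not invertible. Its dynamics can be made invertible by thickening $X$. Let $\pi:N\to X$ be a $q$-disk bundle and let $e:N\to N$ be an embedding with $e(N)\subset\operatorname{int}N$ that maps fibers into fibers, covers $g$ (that is, $\pi\circ e=g\circ\pi$), and contracts uniformly along the fibers. Suppose that $N$ is embedded in an $n$-manifold $M$ with $n=p+q$, and that $f|_N=e$ for a diffeomorphism $f$ of $M$. Then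
\[
S=\bigcap_{h\ge1}f^h(N)
\]
is an \emph{attractor of $f$ derived from an expanding map}, of \emph{type} $(p,q)$, with \emph{defining disk bundle} $N$. A \emph{repeller} derived from an expanding map is such an attractor for $f^{-1}$. We call both \emph{$(\pm)$ attractors derived from expanding maps}.

Of the uniform contraction we use only one consequence: the diameters of the sets $e^k(\text{fiber})$ tend to $0$ uniformly as $k\to\infty$.

\begin{example}\label{ex:sol}
View the torus $T^p$ as the set of points of $\mathbb C^p$ all of whose coordinates have modulus $1$, and let $D^{2p}$ be the closed unit ball of $\mathbb C^p$. For $d\ge2$ and $0<\varepsilon<\sin(\pi/d)/(2\sqrt p)$ put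
\[
e:T^p\times D^{2p}\to T^p\times D^{2p},\qquad e(z,w)=\bigl(z^d,\ \varepsilon w+\tfrac{1}{2\sqrt p}\,z\bigr),
\]
where $z^d$ is taken coordinatewise. The image lies in the interior because $|z|=\sqrt p$ and $\varepsilon+\frac12<1$. The differential is injective, since $z\mapsto z^d$ is a local diffeomorphism and $e$ is $w\mapsto\varepsilon w+\text{const}$ on fibers. If $e(z,w)=e(z',w')$ with $z\ne z'$, then $z^d=z'^d$ gives $|z-z'|\ge2\sin(\pi/d)$, so $\frac1{2\sqrt p}|z-z'|>2\varepsilon\ge\varepsilon|w-w'|$, which contradicts equality of the second components. So $e$ is an embedding of the required kind, of type $(p,2p)$. For $p=1$ it winds a solid torus $d$ times around inside itself, and $S$ is a solenoid.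
\end{example}

So the local objects exist for every $p$. The question here is global: \emph{for which $n$ can finitely many of them make up all of $\Omega(f)$ on a closed $n$-manifold?} It was posed in \cite{DPWY}. The condition $p\ge1$ gives it content: if $X$ could be a point, then $N$ would be an $n$-disk, and a diffeomorphism of $S^n$ whose non-wandering set consists of one attracting and one repelling fixed point would be an example in every dimension.

For $n=3$ a picture suggests itself. The sphere $S^3$ is the union of two solid tori, and one may hope to put an attracting solenoid into one of them and a repelling one into the other. Lens spaces do carry examples, by (F2) below. One might then try to glue two disk bundles over tori, or over other manifolds with expanding maps, in higher dimensions. The outcome is negative.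

\subsection*{Results}
Two facts are taken as known.
\begin{itemize}
\item[(F1)] If $M$ is connected and $\Omega(f)$ consists of finitely many $(\pm)$ attractors derived from expanding maps, then it consists of exactly one attractor and one repeller.
\item[(F2)] A closed connected orientable $3$-manifold $M$ carries a diffeomorphism $f$ with $\Omega(f)$ a union of finitely many $(\pm)$ attractors derived from expanding maps if and only if $M$ is a lens space $L(a,b)$.
\end{itemize}
The sphere $S^3$ counts as a lens space. Whether $S^1\times S^2$ does is immaterial below, because Proposition~\ref{prop:finite} excludes it.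

It is also known that if $M$ is oriented and all the bases and bundles are orientable, then $M$ is a rational homology sphere and all the attractors and repellers have type $(n-2,2)$; in particular $n\ne4$ in that setting. We do not use this.

\begin{theorem}\label{thm:main}
There is a diffeomorphism $f$ of a closed $n$-manifold with $\Omega(f)$ a union of finitely many $(\pm)$ attractors derived from expanding maps if and only if $n=3$. No orientability of the manifold, of the bases or of the bundles is assumed.
\end{theorem}

\begin{theorem}\label{thm:lens}
A closed connected manifold $M$ of any dimension, orientable or not, carries such an $f$ if and only if $M$ is a lens space with finite fundamental group. In that case both bases are circles, both defining bundles are solid tori $S^1\times D^2$, and the two expanding maps have the same absolute degree.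
\end{theorem}

Section~\ref{sec:model} shows the main idea in the smallest case. Sections~\ref{sec:exp} and~\ref{sec:global} prepare the local and global facts. Section~\ref{sec:two} shows that all fibers are $2$-disks, Section~\ref{sec:finite} reduces to simply connected $M$, and Sections~\ref{sec:div} and~\ref{sec:meridian} carry out the main argument. Section~\ref{sec:three} treats dimension three.

\section{The idea in a model case}\label{sec:model}

Let us rule out the following situation in dimension $4$. The manifold $M$ is simply connected, $\Omega(f)$ consists of an attractor $S_1$ and a repeller $S_2$, both bases are tori $T^2$, and both defining bundles are trivial: $N_1\cong N_2\cong T^2\times D^2$. Let $d\ge2$ be the number of sheets of the expanding map $g$ of the first base.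

Put $Y=M\setminus S_2$. It will be seen in Section~\ref{sec:global} that $Y$ is the increasing union of the sets $f^{-h}(N_1)$, $h\ge0$, and that the compact manifold $V=M\setminus\operatorname{int}N_2$, whose boundary is $T^3$, lies between two sets of this kind:
\[
f^k(N_1)\subset V\subset f^{-l}(N_1)\qquad\text{for suitable }k,l\ge0 .
\]
Each set $f^h(N_1)$, $h\in\mathbb Z$, is homotopy equivalent to $T^2$, and the inclusion of $f^{h+1}(N_1)$ in $f^{h}(N_1)$ is, up to homotopy, the map $g$. So
\[
H_2(Y)=\varinjlim\bigl(\mathbb Z\xrightarrow{\pm d}\mathbb Z\xrightarrow{\pm d}\cdots\bigr)\cong\mathbb Z[1/d].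
\]

\emph{Step 1: the boundary of $V$ sees the fundamental class.} Let $x\in H_2(V)$ be the class of the core torus of $f^k(N_1)$. In $H_2(Y)$ it is nonzero and divisible by every power of $d$. By excision $H_2(V,\partial V)\cong H_2(Y,Y\setminus\operatorname{int}V)$, so the image of $x$ in $H_2(V,\partial V)$ factors through $H_2(Y)$ and is again divisible by every power of $d$. But $V$ is compact, so $H_2(V,\partial V)$ is finitely generated, and such an element has finite order. Hence some multiple $rx$, $r\ne0$, comes from $H_2(\partial V)$, and it is nonzero in $H_2(Y)$. Now let $c$ be the composite $V\subset f^{-l}(N_1)\simeq T^2$. We have shown that $c|_{\partial V}:T^3\to T^2$ is nonzero on $H_2$. Therefore $c_*:\pi_1(\partial V)=\mathbb Z^3\to\mathbb Z^2$ has image of rank $2$; otherwise $c|_{\partial V}$ would factor up to homotopy through a circle or a point.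

\emph{Step 2: the meridian generates.} Let $m\in\pi_1(\partial V)$ be the meridian $\{\mathrm{pt}\}\times\partial D^2$ of $N_2$. Gluing $N_2$ to $V$ kills exactly the normal closure of $m$, so $\pi_1(M)=1$ means that $\pi_1(V)$ is the normal closure of $m$. Hence $c_*\pi_1(V)\subset\mathbb Z^2$ is generated by the conjugates of $c_*(m)$, that is, by $c_*(m)$ alone. So it is cyclic, yet by Step 1 it has rank $2$. This contradiction finishes the model case.

With circles instead of tori, Step 2 gives a cyclic subgroup of $\mathbb Z$, and there is no contradiction: this is why $n=3$ survives. The general proof has to cope with four things that the model hides: other fiber dimensions, manifolds that are not simply connected, bases that are not orientable, and fundamental groups of bases that are not abelian, where the normal closure of one element need not be cyclic.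

\section{Expanding maps}\label{sec:exp}

\begin{lemma}\label{lem:exp}
Let $g:X\to X$ be an expanding map of a closed connected manifold of dimension $p\ge1$.
\begin{itemize}
\item[(a)] $g$ is a finite covering with $d\ge2$ sheets.
\item[(b)] $X$ is aspherical, and $\pi_1(X)$ is torsion-free.
\item[(c)] The periodic points of $g$ are dense in $X$.
\item[(d)] $\pi_1(X)$ has a nilpotent subgroup of finite index.
\item[(e)] Every eigenvalue of $g^*$ on $H^1(X;\mathbb C)$ has modulus at least $\lambda>1$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) Each $Dg$ is injective, so $g$ is a local diffeomorphism of a closed connected manifold, hence a finite covering. If it had one sheet, $g^k$ would be a diffeomorphism with $|\det Dg^k|\ge(C\lambda^k)^p$, and the finite volume of $X=g^k(X)$ would be at least $(C\lambda^k)^p$ times itself for every $k$. This is impossible, since $p\ge1$.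

For the rest, let $u:\tilde X\to X$ be the universal covering with the lifted (complete) metric. As $g\circ u$ is also a universal covering, $g$ lifts to a diffeomorphism $\tilde g$ of $\tilde X$. Since $\tilde g^k$ stretches every curve by a factor of at least $C\lambda^k$, the map $\tilde g^{-k}$ is Lipschitz with constant $1/(C\lambda^k)$. Write $B(y,r)$ for the open ball in $\tilde X$.

(b) If $K\subset\tilde X$ is compact, the diameter of $\tilde g^{-k}(K)$ tends to $0$. Since $\tilde X$ covers a closed manifold, all balls of some fixed small radius are contractible. So for large $k$ the set $\tilde g^{-k}(K)$ lies in a contractible ball, and applying $\tilde g^k$ we see that $K$ is null-homotopic in $\tilde X$. Thus all homotopy groups of $\tilde X$ vanish, and $\tilde X$ is contractible. If $\pi_1(X)$ had torsion, it would contain a cyclic group $\mathbb Z/m$ with $m\ge2$, and the $p$-manifold $\tilde X/(\mathbb Z/m)$ would be a $K(\mathbb Z/m,1)$, whose homology is nonzero in infinitely many degrees.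

(c) Let $\tilde x\in\tilde X$, $r>0$, and let $\tilde B$ be the closed $r$-ball about $\tilde x$. By the Lipschitz estimate $\tilde g^k(\tilde B)$ contains the ball of radius $C\lambda^kr$ about $\tilde g^k\tilde x$. Some deck translate $\gamma\tilde x$ lies within $\operatorname{diam}X$ of $\tilde g^k\tilde x$. So $\gamma\tilde B\subset\tilde g^k(\tilde B)$ once $C\lambda^kr>\operatorname{diam}X+r$. If also $C\lambda^k>1$, the map $\tilde g^{-k}\gamma$ sends $\tilde B$ into itself and is a contraction, so it has a fixed point $y\in\tilde B$. Then $\tilde g^ky=\gamma y$, so $u(y)$ is a fixed point of $g^k$ within $r$ of $u(\tilde x)$.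

(d) By Gromov's theorem, a finitely generated group of polynomial growth has a nilpotent subgroup of finite index, so it suffices to bound the growth of $\pi_1(X)$. Let $R\ge 1$ and let $k\ge1$ be minimal with $R\le C\lambda^k$. Then $\tilde g^{-k}B(\tilde x,R)\subset B(\tilde g^{-k}\tilde x,1)$, so with $L=\max(1,\max|Dg|)$
\[
\operatorname{Vol}B(\tilde x,R)\le L^{pk}\sup_y\operatorname{Vol}B(y,1).
\]
Here $k\le 1+\max(0,\log(R/C)/\log\lambda)$, so the right side grows at most polynomially in $R$. The balls of a fixed small radius $\rho\le1$ around the points of the orbit $\pi_1(X)\tilde x$ are disjoint and have the same volume, and those around orbit points in $B(\tilde x,R)$ lie in $B(\tilde x,R+1)$. So the number of orbit points in $B(\tilde x,R)$ grows at most polynomially too. An element of word length at most $s$ moves $\tilde x$ by at most a constant times $s$, and distinct elements give distinct orbit points. So the growth of $\pi_1(X)$ is polynomial.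

(e) Let $\alpha$ be a closed complex $1$-form with $[\alpha]\ne0$ and $g^*[\alpha]=\mu[\alpha]$. Choose a piecewise smooth loop $c$ with $\int_c\alpha\ne0$. Since $g^k$ is a finite covering, some power $c^m$, with $m\ge1$ depending on $k$, lifts to a loop $c_k$ with $g^k\circ c_k=c^m$. Its length is at most $m\operatorname{len}(c)/(C\lambda^k)$. Hence
\[
m\Bigl|\int_c\alpha\Bigr|=\Bigl|\int_{c_k}(g^k)^*\alpha\Bigr|=|\mu|^k\Bigl|\int_{c_k}\alpha\Bigr|\le|\mu|^k\,\|\alpha\|_\infty\,\frac{m\operatorname{len}(c)}{C\lambda^k}.
\]
After division by $m$, the left side is a positive constant and the right side is a constant times $(|\mu|/\lambda)^k$. As $k$ is arbitrary, $|\mu|\ge\lambda$.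
\end{proof}

\section{The global picture}\label{sec:global}

\subsection*{Reduction to connected manifolds}
Let $f$ be a diffeomorphism of a closed manifold $M$ with $\Omega(f)$ a finite union of $(\pm)$ attractors derived from expanding maps. Let $M_0$ be a component of $M$. The union of the components $f^j(M_0)$ is closed and invariant, so it contains a non-wandering point, which lies in some $S\subset N$. The defining bundle $N$ is connected, hence lies in one component $f^j(M_0)$. Since $N$ is mapped into itself by $f$ or $f^{-1}$, that component is $f$-invariant, so it equals $M_0$. Thus every component is invariant and satisfies the hypotheses by itself. \emph{From now on $M$ is connected.}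

\subsection*{The attractor and the repeller are disjoint}
By (F1), $\Omega(f)=S_1\cup S_2$ with one attractor $S_1$ and one repeller $S_2$. Write $\pi:N_i\to X_i$ for the defining bundle of $S_i$, $(p_i,q_i)$ for its type, $g_i$ for its expanding map and $d_i\ge2$ for the number of sheets of $g_i$.

We have $q_i\ge1$: if $q_i=0$, then $N_i=X_i$ and the embedding $e=g_i$ would be injective, against $d_i\ge2$. In particular $\partial N_i\ne\emptyset$.

\begin{lemma}\label{lem:periodic}
Each $S_i$ is compact, connected, $f$-invariant and contained in $\operatorname{int}N_i$, and the periodic points of $f$ are dense in $S_i$.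
\end{lemma}

\begin{proof}
We treat $S_1$ and drop the index; for $S_2$ replace $f$ by $f^{-1}$. The sets $f^h(N)$ are compact and connected and decrease with $h$, so $S$ is compact, connected and invariant, and $S\subset f(N)\subset\operatorname{int}N$. For the periodic points, consider
\[
S\to\varprojlim(X,g)=\{(x_k)_{k\ge0}: g(x_{k+1})=x_k\},\qquad x\mapsto(\pi f^{-k}x)_{k\ge0}.
\]
It is well defined and continuous. If two points have the same image $(x_k)$, both lie in $e^k(N_{x_k})$ for every $k$, and these sets have diameters tending to $0$; so the map is injective. It is surjective because for a given $(x_k)$ the nonempty compact sets $e^k(N_{x_k})$ are nested, and any point $x$ in their intersection lies in $S$ and satisfies $\pi f^{-k}x=x_k$. So it is a homeomorphism. It carries $f$ to the map $(x_0,x_1,\dots)\mapsto(g(x_0),x_0,x_1,\dots)$. Since $x_j=g^{K-j}(x_K)$ for $j\le K$, a basic open set in the inverse limit has the form $\{x_K\in U\}$ with $U\subset X$ open. By Lemma~\ref{lem:exp}(c) a nonempty $U$ contains a periodic point of $g$, and its periodic backward orbit gives a periodic point in that basic set.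
\end{proof}

\begin{lemma}\label{lem:disjoint}
$S_1\cap S_2=\emptyset$.
\end{lemma}

\begin{proof}
Suppose not, and let $O=S_1\cap\operatorname{int}N_2$, an open subset of $S_1$. A periodic point $z\in O$ of period $r$ satisfies $z=f^{-jr}z\in f^{-jr}(N_2)$ for all $j$, so $z\in S_2$. Periodic points are dense in $O$ and $S_2$ is closed, so $O\subset S_2$. As $S_2\subset\operatorname{int}N_2$, it follows that $O=S_1\cap S_2$. This nonempty set is open and closed in the connected set $S_1$, so $S_1\subset S_2$. By symmetry $S_1=S_2=:S$.

The compact sets $f^h(N_1)$ decrease to $S\subset\operatorname{int}N_2$, so $f^h(N_1)\subset N_2$ for some $h$. For $k\ge h$ we have $f^{k-h}(N_1)\subset N_1$, hence $N_1\subset f^{h-k}(N_1)\subset f^{-k}(N_2)$. Therefore $N_1\subset S$, and $f(N_1)\supset f(S)=S\supset N_1$. This contradicts $f(N_1)\subset\operatorname{int}N_1$, because $\partial N_1\neq\emptyset$.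
\end{proof}

\subsection*{Attractor--repeller systems}
We isolate what the rest of the proof uses, in a form that can be lifted to finite coverings.

\begin{definition}\label{def:system}
A \emph{system} $(M,f,N_1,N_2)$ consists of a diffeomorphism $f$ of a closed connected manifold $M$ and disk bundles $N_i\to X_i$ of type $(p_i,q_i)$, $p_i\ge1$, over closed connected manifolds, embedded in $M$ with codimension $0$, such that, with $S_1=\bigcap_{h\ge1}f^h(N_1)$ and $S_2=\bigcap_{h\ge1}f^{-h}(N_2)$:
\begin{itemize}
\item[(P1)] $f(N_1)\subset\operatorname{int}N_1$, and $f|_{N_1}$ maps fibers into fibers and covers an expanding map $g_1$ of $X_1$; likewise $f^{-1}(N_2)\subset\operatorname{int}N_2$, and $f^{-1}|_{N_2}$ maps fibers into fibers and covers an expanding map $g_2$ of $X_2$;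
\item[(P2)] $M\setminus S_2=\bigcup_{h\ge0}f^{-h}(\operatorname{int}N_1)$ and $M\setminus S_1=\bigcup_{h\ge0}f^{h}(\operatorname{int}N_2)$.
\end{itemize}
We write $d_i\ge2$ for the number of sheets of $g_i$.
\end{definition}

If $(M,f,N_1,N_2)$ is a system, so is $(M,f^{-1},N_2,N_1)$; we refer to this as \emph{symmetry}. As before, $q_i\ge1$.

\begin{lemma}\label{lem:system}
Let $f$, $M$ (connected), $N_1$, $N_2$ be as above, with $\Omega(f)=S_1\cup S_2$. Then $(M,f,N_1,N_2)$ is a system.
\end{lemma}

\begin{proof}
(P1) is part of the definition of the $S_i$. By symmetry it suffices to prove the first half of (P2). Let $x\in M$; its $\omega$-limit set $\omega(x)$ is nonempty and contained in $\Omega(f)=S_1\cup S_2$. If $\omega(x)$ meets $S_1$, then $f^hx\in\operatorname{int}N_1$ for some $h\ge0$. Otherwise $\omega(x)\subset S_2\subset\operatorname{int}N_2$, so $f^hx\in N_2$ for all $h\ge h_0$; thus $f^{h_0}x\in\bigcap_{h\ge1} f^{-h}(N_2)=S_2$ and $x\in S_2$. Conversely, if $x\in S_2$ and $f^hx\in N_1$ for some $h\ge0$, then $f^{h+j}x\in f^j(N_1)$ for all $j$ gives $\omega(x)\subset S_1$. Also $\omega(x)\subset S_2$, since $S_2$ is closed and invariant. This contradicts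 Lemma~\ref{lem:disjoint}.
\end{proof}

For a system we fix the notation
\[
Y=M\setminus S_2,\qquad A_h=f^{-h}(N_1)\ \ (h\in\mathbb Z),\qquad V_h=M\setminus\operatorname{int}f^{-h}(N_2)\ \ (h\ge0).
\]
The open manifold $Y$, the basin of $S_1$, is exhausted from the side of $N_1$ by the $A_h$ and from the side of $N_2$ by the compact $V_h$. The proof plays these two exhaustions against each other.

\begin{lemma}\label{lem:exhaust}
Let $(M,f,N_1,N_2)$ be a system.
\begin{itemize}
\item[(a)] $f^k(N_1)\cap N_2=\emptyset$ for all large $k$.
\item[(b)] $V_h\subset\operatorname{int}V_{h+1}$ and $\bigcup_{h\ge 0} V_h=Y$.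
\item[(c)] $A_h\subset\operatorname{int}A_{h+1}$ and $\bigcup_hA_h=Y$. In particular $Y$ is connected. The maps $\phi_h=\pi\circ f^h:A_h\to X_1$ are homotopy equivalences, and $\phi_{h+1}|_{A_h}=g_1\circ\phi_h$ for all $h\in\mathbb Z$.
\item[(d)] $\pi_1(Y)$ is the increasing union of the subgroups $\pi_1(A_h)\cong\pi_1(X_1)$, $h\ge0$, each of index $d_1\ge2$ in the next. In particular $\pi_1(Y)$ is not finitely generated.
\end{itemize}
\end{lemma}

\begin{proof}
(a) By (P1) and (P2), $N_2\subset f(\operatorname{int}N_2)\subset M\setminus S_1$. The compact sets $f^k(N_1)$ decrease to $S_1$, which is disjoint from the compact set $N_2$.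

(b) Since $f^{-h-1}(N_2)\subset\operatorname{int}f^{-h}(N_2)$, we get $V_h\subset M\setminus f^{-h-1}(N_2)=\operatorname{int}V_{h+1}$. The same inclusion shows $\bigcap_h\operatorname{int}f^{-h}(N_2)=S_2$, so the union of the $V_h$ is $Y$.

(c) From $f(N_1)\subset\operatorname{int}N_1$ we get $A_h=f^{-h-1}(f(N_1))\subset\operatorname{int}A_{h+1}$, and then $\bigcup_hA_h=Y$ by (P2). The map $\phi_h$ is a diffeomorphism onto $N_1$ followed by a bundle projection with contractible fibers, and $\phi_{h+1}=\pi\circ f\circ f^h=g_1\circ\pi\circ f^h$ on $A_h$.

(d) By (c), the inclusion $A_h\subset A_{h+1}$ corresponds on fundamental groups to $g_{1*}$, which is injective with image of index $d_1$. Every compact subset of $Y$ lies in some $A_h$, so $\pi_1(Y)=\varinjlim\pi_1(A_h)$ is a strictly increasing union. A finite set of generators would lie in one member of the union.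
\end{proof}

\section{All fibers are two-dimensional}\label{sec:two}

Fibers of dimension at least $3$ are excluded because then the fundamental group cannot detect whether $N_2$ has been removed, so that $\pi_1(Y)$ would be finitely generated. Interval bundles are excluded because there is not enough room for several sheets in one fiber. In an annulus, an embedded closed curve cannot wind twice around. In a M\"obius band it can, so a global argument is needed.

\begin{lemma}\label{lem:q1}
In a system, $q_i\ne1$.
\end{lemma}

\begin{proof}
Let $N\to X$ be an interval bundle and $e:N\to N$ an embedding mapping fibers into fibers and covering an expanding map $g$ with $d\ge2$ sheets. Let $s:X\to N$ be a section, which exists because the fibers are contractible. For $x\in X$ the fiber $N_x$ contains the $d$ points $e(s(y))$, $y\in g^{-1}(x)$. They are distinct, because $e$ and $s$ are injective. Over a small connected open set that is evenly covered by $g$ and over which $N$ is trivial, they vary continuously, so their order along $N_x$ does not change there. Hence the set of $y\in X$ for which $e(s(y))$ is the first or the last of the $d$ points of $N_{g(y)}$, a property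 that does not depend on the direction of the fiber, is open and closed. It is nonempty, so it is all of $X$. Since each fiber has only two such points, $d=2$.

Let $L\to X$ be the double covering whose points are the orientations of fibers. Each $e:N_y\to N_{g(y)}$ is monotone and so carries orientations to orientations; hence $L\cong g^*L$. On the other hand, orienting $N_{g(y)}$ so that $e(s(y))$ is the larger of the two points defines a section of $g^*L$. So $L$ is trivial, and the fibers can be oriented coherently. With such orientations, the set of $y$ for which $e(s(y))$ is the larger of the two points of $N_{g(y)}$ is open and closed, and it contains exactly one of the two points of each set $g^{-1}(x)$. This contradicts the connectedness of $X$.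
\end{proof}

\begin{lemma}\label{lem:vk}
Let $(M,f,N_1,N_2)$ be a system; by Lemma~\ref{lem:q1}, $q_2\ge2$. For all $h\ge0$ the manifolds $\partial N_2$ and $V_h$ are connected and $\pi_1(V_h)\to\pi_1(M)$ is onto. If $q_2\ge3$, it is an isomorphism. If $q_2=2$, let $m\in\pi_1(\partial N_2)$ be the class of a circle fiber of $\partial N_2\to X_2$. Then $\langle m\rangle$ is normal in $\pi_1(\partial N_2)$, and the kernel of $\pi_1(V_0)\to\pi_1(M)$ is the normal closure of the image of $m$.
\end{lemma}

\begin{proof}
The map $\partial N_2\to X_2$ is a bundle with fiber $S^{q_2-1}$, which is connected, so $\partial N_2$ is connected. A component of $V_h$ that missed $\partial V_h=f^{-h}(\partial N_2)$ would be open and closed in the connected manifold $M$, hence all of $M$, which is absurd. So every component of $V_h$ meets the connected set $\partial V_h$, and there is only one component.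

The homotopy sequence of $\partial N_2\to X_2$ shows that $\pi_1(\partial N_2)\to\pi_1(X_2)=\pi_1(N_2)$ is onto and that its kernel $K$ is the image of $\pi_1(S^{q_2-1})$. By van Kampen's theorem for $M=V_h\cup f^{-h}(N_2)$, with connected intersection $f^{-h}(\partial N_2)$, the group $\pi_1(M)$ is the pushout of $\pi_1(V_h)$ and $\pi_1(f^{-h}(N_2))$ over $\pi_1(f^{-h}(\partial N_2))$. As the map to $\pi_1(f^{-h}(N_2))$ is onto with kernel $(f^{-h})_*K$, this pushout is the quotient of $\pi_1(V_h)$ by the normal closure of the image of $(f^{-h})_*K$. Finally $K=1$ for $q_2\ge3$ and $K=\langle m\rangle$ for $q_2=2$.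
\end{proof}

\begin{proposition}\label{prop:q2}
In a system, $q_1=q_2=2$. So $p_1=p_2=n-2\ge1$, where $n=\dim M$.
\end{proposition}

\begin{proof}
If $q_2\ge3$, Lemma~\ref{lem:vk} identifies every $\pi_1(V_h)$ with $\pi_1(M)$, compatibly with inclusions, so $\pi_1(Y)=\varinjlim\pi_1(V_h)\cong\pi_1(M)$ by Lemma~\ref{lem:exhaust}(b). The fundamental group of a closed manifold is finitely generated, whereas $\pi_1(Y)$ is not, by Lemma~\ref{lem:exhaust}(d). So $q_2=2$, and by symmetry $q_1=2$.
\end{proof}

\section{Reduction to simply connected manifolds}\label{sec:finite}

We show that $\pi_1(M)$ is finite and then pass to the universal covering. The reason for finiteness is that $\pi_1(M)$ is a quotient of both $\pi_1(X_1)$ and $\pi_1(X_2)$. The first is stretched by $f$, the second by $f^{-1}$, and an infinite common quotient cannot be stretched by both.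

\begin{lemma}\label{lem:onto}
In a system, $\pi_1(N_i)\to\pi_1(M)$ is onto for $i=1,2$. In particular $\pi_1(M)$ has a nilpotent subgroup of finite index.
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:vk}, $\pi_1(V_0)\to\pi_1(M)$ is onto, and $V_0\subset Y$, so $\pi_1(Y)\to\pi_1(M)$ is onto. Since $\pi_1(M)$ is finitely generated and $\pi_1(Y)$ is the increasing union of the $\pi_1(A_h)$, some $\pi_1(A_h)\to\pi_1(M)$ is onto. The diffeomorphism $f^h$ of $M$ maps $A_h$ onto $N_1$, so $\pi_1(N_1)\to\pi_1(M)$ is onto. Symmetry gives the case $i=2$, and Lemma~\ref{lem:exp}(d) the last statement.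
\end{proof}

\begin{lemma}\label{lem:lift}
Let $(M,f,N_1,N_2)$ be a system, $\rho:M'\to M$ a finite covering with $M'$ connected, and $f'$ a diffeomorphism of $M'$ with $\rho f'=f^k\rho$ for some $k\ge1$. Put $N_i'=\rho^{-1}(N_i)$. Then $(M',f',N_1',N_2')$ is a system; its bases are finite coverings $X_i'$ of the $X_i$.
\end{lemma}

\begin{proof}
The components of $N_i'$ correspond to the orbits of $\pi_1(N_i)$ on a fiber of $\rho$. This action is transitive, because $\pi_1(M)$ acts transitively and $\pi_1(N_i)\to\pi_1(M)$ is onto. So $N_i'$ is connected. Since $N_i\to X_i$ is a homotopy equivalence, the covering $N_i'\to N_i$ is pulled back from a connected finite covering $X_i'\to X_i$. Thus $N_i'=N_i\times_{X_i}X_i'$ is a disk bundle over $X_i'$, and its fibers are the components of the preimages of the fibers of $N_i$.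

Since $f'$ is bijective, $f'(\rho^{-1}(B))=\rho^{-1}(f^k(B))$ for all $B\subset M$, so $f'(N_1')\subset\operatorname{int}N_1'$. The image under $f'$ of a fiber of $N_1'$ is connected and lies over a fiber of $N_1$, so it lies in a fiber of $N_1'$. The induced map of $X_1'$ is a lift of $g_1^k$, hence expanding for the lifted metric. The same holds for $f'^{-1}$ and $N_2'$; this is (P1). The sets $f^{h}(N_1)$ and $f^{-h}(N_2)$ decrease with $h$, so passing from $f$ to $f^k$ changes neither the intersections $S_i$ nor the unions in (P2). Taking preimages gives $S_i'=\rho^{-1}(S_i)$ and (P2).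
\end{proof}

\begin{proposition}\label{prop:finite}
In a system, $\pi_1(M)$ is finite.
\end{proposition}

\begin{proof}
Suppose $\pi_1(M)$ is infinite, and let $H$ be a nilpotent subgroup of finite index. It is infinite and finitely generated, so its abelianization is infinite: the successive quotients of the lower central series are quotients of tensor powers of the abelianization, so a finite abelianization would force $H$ to be finite. Let $\rho:M'\to M$ be the covering with $\pi_1(M')=H$. Then $H^1(M';\mathbb C)=\operatorname{Hom}(H,\mathbb C)\ne0$.

The finitely generated group $\pi_1(M)$ has only finitely many subgroups of a given index, so some power $f^k$, $k\ge1$, preserves the conjugacy class of $H$ and lifts to a diffeomorphism $f'$ of $M'$. By Lemma~\ref{lem:lift} we obtain a system $(M',f',N_1',N_2')$ with expanding maps $g_1',g_2'$. By Lemma~\ref{lem:onto}, applied to this system, $\pi_1(N_i')\to\pi_1(M')$ is onto, so the restrictions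
\[
H^1(M';\mathbb C)\to H^1(N_i';\mathbb C)\cong H^1(X_i';\mathbb C)
\]
are injective. For $i=1$ the restriction intertwines $f'^*$ with $g_1'^*$, for $i=2$ it intertwines $(f'^{-1})^*$ with $g_2'^*$. By Lemma~\ref{lem:exp}(e) every eigenvalue of $f'^*$ on the nonzero space $H^1(M';\mathbb C)$ has modulus greater than $1$ and also less than $1$, a contradiction.
\end{proof}

The universal covering $\tilde M\to M$ is therefore finite, $f$ lifts to it, and Lemma~\ref{lem:lift} with $k=1$ gives a system on the simply connected closed manifold $\tilde M$, of the same dimension $n$.

\section{A class divisible by all powers of $d$}\label{sec:div}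

Let $(M,f,N_1,N_2)$ be a system. Write $X=X_1$, $g=g_1$, $d=d_1\ge2$, $\Gamma=\pi_1(X)$, $p=n-2=\dim X$ and
\[
V=V_0=M\setminus\operatorname{int}N_2,\qquad\partial V=\partial N_2 .
\]
By compactness of $V$ and Lemma~\ref{lem:exhaust} there are $k,l\ge0$ with
\begin{equation}\label{eq:sandwich}
A_{-k}=f^k(N_1)\subset V\subset A_l=f^{-l}(N_1).
\end{equation}
Let $c=\phi_l|_V=\pi\circ f^l|_V:V\to X$. We want to show that $\partial N_2$, a manifold attached to the repeller, has an image in $X$ that is large on the level of fundamental groups.

\begin{proposition}\label{prop:index}
The subgroup $P=c_*\pi_1(\partial N_2)$ has finite index in $\Gamma$.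
\end{proposition}

As in Step~1 of the model, we follow the fundamental class of $X$ into $Y$. Since $X$ need not be orientable, we need coefficients twisted by its orientation character, defined compatibly on all of $Y$.

\subsection*{The coefficients}
Let $\mathrm{or}$ be the orientation local system of $X$, with group $\mathbb Z$, and $w_X:\Gamma\to\{\pm1\}$ its character. We recall three standard facts for a connected $p$-manifold $Z$ without boundary, with orientation system $\mathrm{or}_Z$. If $Z$ is closed, $H_p(Z;\mathrm{or}_Z)\cong\mathbb Z$, generated by the fundamental class $[Z]$. If $Z$ is not compact, $H_p(Z;\mathrm{or}_Z)\cong H^0_c(Z;\mathbb Z)=0$ by Poincar\'e duality. If $u:Z'\to Z$ is a covering, then $u^*\mathrm{or}_Z=\mathrm{or}_{Z'}$; and if $Z'$ is closed and connected, then $u_*[Z']$ is the number of sheets times $[Z]$, as one sees locally at a point of $Z$. In particular $w_X\circ g_*=w_X$ and, for any choice of isomorphism $g^*\mathrm{or}\cong\mathrm{or}$,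
\begin{equation}\label{eq:degree}
g_*[X]=\pm d\,[X]\quad\text{in }H_p(X;\mathrm{or}).
\end{equation}

For a loop $\gamma$ in $Y$ put $w(\gamma)=w_X(\phi_h\circ\gamma)$ for any $h\ge0$ with $\gamma\subset A_h$. Since $\phi_{h+1}\circ\gamma=g\circ\phi_h\circ\gamma$ and $w_X\circ g_*=w_X$, this does not depend on $h$. As homotopies of loops also lie in some $A_h$, we obtain a well-defined homomorphism $w:\pi_1(Y)\to\{\pm1\}$; let $o$ be the corresponding local system on $Y$ with group $\mathbb Z$. By construction $o|_{A_h}\cong\phi_h^*\mathrm{or}$ for $h\ge0$. For $h<0$ this holds as well: $\phi_0|_{A_h}=g^{|h|}\circ\phi_h$, and $(g^{|h|})^*\mathrm{or}\cong\mathrm{or}$. All these isomorphisms are unique up to sign, because the spaces are connected. (If $X$ is orientable, $o$ is trivial and may be ignored.)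

\subsection*{The class}
By Lemma~\ref{lem:exhaust}(c), $\phi_h$ induces an isomorphism $H_p(A_h;o)\cong H_p(X;\mathrm{or})$. Let $x_h\in H_p(A_h;o)\cong\mathbb Z$ be a generator. The inclusion $A_h\subset A_{h+1}$ corresponds to $g$, so by \eqref{eq:degree}
\[
x_h=\pm d\,x_{h+1}\quad\text{in }H_p(A_{h+1};o),\qquad h\in\mathbb Z .
\]
Since every compact subset of $Y$ lies in some $A_h$, the group $H_p(Y;o)=\varinjlim H_p(A_h;o)$ is isomorphic to $\mathbb Z[1/d]$, and all the maps $H_p(A_h;o)\to H_p(Y;o)$ are injective. In $H_p(Y;o)$ we have $x_h=\pm d^j x_{h+j}$ for all $j\ge0$. So the nonzero class $x_h$ is divisible by every power of $d$ in $H_p(Y;o)$.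

\begin{lemma}\label{lem:boundary}
The map $H_p(\partial V;o)\to H_p(Y;o)$ is not zero.
\end{lemma}

\begin{proof}
Consider the commutative diagram with exact top row
\[
\begin{array}{ccccc}
H_p(\partial V;o)&\longrightarrow&H_p(V;o)&\longrightarrow&H_p(V,\partial V;o)\\[2pt]
&&\big\downarrow&&\big\downarrow\cong\\[2pt]
&&H_p(Y;o)&\longrightarrow&H_p(Y,Y\setminus\operatorname{int}V;o).
\end{array}
\]
The right vertical map is an isomorphism by excision, because $\partial V$ has a bicollar in $Y$. By \eqref{eq:sandwich}, $x_{-k}$ defines a class in $H_p(V;o)$. Its image in $H_p(V,\partial V;o)$ can be computed through $H_p(Y;o)$, so it is divisible by every power of $d$. As $V$ is a compact manifold, $H_p(V,\partial V;o)$ is finitely generated, and in a finitely generated abelian group an element divisible by all powers of $d\ge2$ has finite order. So there is $r\ne0$ such that $rx_{-k}\in H_p(V;o)$ is the image of some $y\in H_p(\partial V;o)$. The image of $y$ in $H_p(Y;o)\cong\mathbb Z[1/d]$ is $rx_{-k}\ne0$.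
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:index}]
By \eqref{eq:sandwich} the nonzero map of Lemma~\ref{lem:boundary} factors through $H_p(A_l;o)$, and $\phi_l$ identifies $H_p(A_l;o)$ with $H_p(X;\mathrm{or})$. So
\[
(c|_{\partial N_2})_*:H_p(\partial N_2;c^*\mathrm{or})\to H_p(X;\mathrm{or})
\]
is not zero. Suppose $P$ has infinite index in $\Gamma$, and let $u:\hat X\to X$ be the covering with $\pi_1(\hat X)=P$. Then $\hat X$ is connected and not compact, and $c|_{\partial N_2}$ lifts to $\hat X$. So $(c|_{\partial N_2})_*$ factors through $H_p(\hat X;u^*\mathrm{or})=H_p(\hat X;\mathrm{or}_{\hat X})=0$, a contradiction.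
\end{proof}

\section{The meridian generates}\label{sec:meridian}

In the model, the group generated by the conjugates of the meridian was cyclic because $\Gamma$ was abelian. In general we use that the meridian circle is a fiber, so that $\pi_1(\partial N_2)$ normalizes the group it generates. By Proposition~\ref{prop:index} the image $P$ of $\pi_1(\partial N_2)$ has finite index in $\Gamma$, and so the image of the meridian commutes with a subgroup of finite index.

\begin{proposition}\label{prop:p1}
If $M$ is simply connected, then $p=1$, so $n=3$.
\end{proposition}

\begin{proof}
Let $m\in\pi_1(\partial N_2)$ be the class of a circle fiber of $\partial N_2\to X_2$. By Lemma~\ref{lem:vk} and $\pi_1(M)=1$, the group $\pi_1(V)$ is the normal closure of the image of $m$. Put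
\[
Q=c_*\pi_1(V)\subset\Gamma,\qquad\mu=c_*(m).
\]
Then $Q$ is the normal closure of $\mu$ in $Q$. Since $P\subset Q\subset\Gamma$, Proposition~\ref{prop:index} shows that $P$ has finite index in $Q$ and $Q$ has finite index in $\Gamma$.

\emph{$Q$ is cyclic.} By Lemma~\ref{lem:vk}, $\langle m\rangle$ is normal in $\pi_1(\partial N_2)$, so $P$ normalizes $\langle\mu\rangle$. As $\Gamma$ is torsion-free (Lemma~\ref{lem:exp}(b)), $\langle\mu\rangle$ is trivial or infinite cyclic and has at most two automorphisms. Hence a subgroup of index at most $2$ in $P$ centralizes $\mu$, and the centralizer of $\mu$ in $Q$ has finite index. So $\mu$ has only finitely many conjugates in $Q$, each with a centralizer of finite index. These conjugates generate $Q$, so the intersection of their centralizers is the center of $Q$, which therefore has finite index. By Schur's theorem, a group whose center has finite index has a finite commutator subgroup. So $[Q,Q]$ is finite, hence trivial, because $Q$ is torsion-free. Thus $Q$ is abelian and, being the normal closure of $\mu$, equal to $\langle\mu\rangle$.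

\emph{$p=1$.} The covering of $X$ with fundamental group $Q$ is finite, so it is a closed connected $p$-manifold. It is aspherical, and its fundamental group is trivial or infinite cyclic, so it is homotopy equivalent to a point or to $S^1$. Its $p$-th homology with coefficients in $\mathbb Z/2$ is not zero, and $p\ge1$. Therefore $p=1$, and $n=p+2=3$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Suppose such an $f$ exists on a closed $n$-manifold. By Section~\ref{sec:global} there is a system on each component. By Proposition~\ref{prop:finite} and Lemma~\ref{lem:lift} it lifts to a system on the universal covering, a simply connected closed $n$-manifold, and Proposition~\ref{prop:p1} gives $n=3$. Conversely, by (F2), lens spaces such as $S^3$ carry such diffeomorphisms.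
\end{proof}

\section{Dimension three}\label{sec:three}

\begin{proof}[Proof of Theorem~\ref{thm:lens}]
The ``if'' part is contained in (F2). Let $M$ be connected and carry such an $f$, and let $(M,f,N_1,N_2)$ be the resulting system. By Theorem~\ref{thm:main}, $n=3$, so by Proposition~\ref{prop:q2} the bases are closed connected $1$-manifolds, that is, circles. By Proposition~\ref{prop:finite}, $\pi_1(M)$ is finite.

\emph{$M$ is orientable.} A closed connected non-orientable $3$-manifold has real Betti number $b_3=0$ and Euler characteristic $0$, so $0=1-b_1+b_2$. Hence $b_1\ge1$, and its fundamental group is infinite.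

By (F2), $M$ is a lens space, and its fundamental group is finite. The $N_i$ are $D^2$-bundles over $S^1$ with orientable total space, so they are solid tori.

\emph{Equality of degrees.} The idea is to link a generator of $H_1(N_1;\mathbb Q)$, which $f$ multiplies by $\pm d_1$, with a generator of $H_1(N_2;\mathbb Q)$, which $f^{-1}$ multiplies by $\pm d_2$. As $\pi_1(M)$ is finite, $H_1(M;\mathbb Q)=0$, and $H_2(M;\mathbb Q)=0$ by Poincar\'e duality. Orient $M$. Let $A,B\subset M$ be disjoint compact submanifolds of codimension $0$. The boundary map $\partial:H_2(M,A;\mathbb Q)\to H_1(A;\mathbb Q)$ is an isomorphism. For $a\in H_1(A;\mathbb Q)$ and $b\in H_1(B;\mathbb Q)$ put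
\[
\operatorname{lk}(a,b)=(\partial^{-1}a)\cdot b\in\mathbb Q,
\]
using the intersection pairing $H_2(M,A;\mathbb Q)\times H_1(M\setminus A;\mathbb Q)\to\mathbb Q$. This is bilinear and natural: if $A_0\subset A$, $B_0\subset B$ and $a,b$ come from $A_0,B_0$, then $\operatorname{lk}(a,b)$ is the same whether computed with $(A_0,B_0)$ or with $(A,B)$. A diffeomorphism of $M$ preserves linking numbers up to a common sign.

Choose $k$ with $A:=f^k(N_1)$ disjoint from $N_2$ (Lemma~\ref{lem:exhaust}(a)), let $x$ generate $H_1(A;\mathbb Q)\cong\mathbb Q$, and let $y$ be the class of the core of $N_2$, which generates $H_1(N_2;\mathbb Q)\cong\mathbb Q$. The map $f$ sends $A$ into $A$ and is conjugate there to $f|_{N_1}$, so $f_*x=\pm d_1x$ in $H_1(A;\mathbb Q)$. Similarly $(f^{-1})_*y=\pm d_2y$ in $H_1(N_2;\mathbb Q)$. Now $f^{-1}$ carries the disjoint sets $f(A)\subset A$ and $N_2$ to $A$ and $f^{-1}(N_2)\subset N_2$. By naturality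
\[
\pm d_1\operatorname{lk}(x,y)=\operatorname{lk}(f_*x,y)=\pm\operatorname{lk}\bigl(x,(f^{-1})_*y\bigr)=\pm d_2\operatorname{lk}(x,y).
\]
It remains to see that $\operatorname{lk}(x,y)\ne0$. Let $V=M\setminus\operatorname{int}N_2\supset A$, and let $B\subset\operatorname{int}N_2$ be a thinner solid torus around the core of $N_2$. By naturality, $\operatorname{lk}(x,y)$ may be computed with the pair $(V,B)$ instead of $(A,N_2)$, since both contain $(A,B)$ and $y$ comes from $B$. In the exact sequence
\[
H_2(M,V;\mathbb Q)\to H_1(V;\mathbb Q)\to H_1(M;\mathbb Q)=0
\]
the first group is $H_2(N_2,\partial N_2;\mathbb Q)\cong\mathbb Q$, generated by a meridian disk $D$. So $H_1(V;\mathbb Q)$ is spanned by the class $[\partial D]$. By Lemma~\ref{lem:exhaust}(c), $H_1(Y;\mathbb Q)$ is the direct limit of the groups $H_1(A_h;\mathbb Q)\cong\mathbb Q$ under multiplication by $\pm d_1$, which is an isomorphism. So $x$ is nonzero in $H_1(Y;\mathbb Q)$, hence also in $H_1(V;\mathbb Q)$. Thus $x=r\,[\partial D]$ in $H_1(V;\mathbb Q)$ with $r\ne0$, and $\partial^{-1}x=r\,[D]$ in $H_2(M,V;\mathbb Q)$. The disk $D$ meets the core of $N_2$ once and transversally, so $\operatorname{lk}(x,y)=r\,([D]\cdot y)=\pm r\ne0$.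 Hence $d_1=d_2$.
\end{proof}

\begin{thebibliography}{9}
\bibitem{DPWY} Fan Ding, Jianzhong Pan, Shicheng Wang and Jiangang Yao, \emph{Only rational homology spheres admit $\Omega(f)$ to be union of DE attractors}, arXiv:0812.1260 (2008).
\end{thebibliography}

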